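# Syndetic sets that are null along every multiplicative coset

## Boxes of multiples of sparse primes

Fix an integer $L\ge 2$, a real $\eta>0$ and an infinite set $\mathcal P$ of primes. Throughout, $\mathbb N=\{1,2,3,\ldots\}$, $(a,b)$ is the greatest common divisor, with $(0,N)=N$, and $v_p$ is the $p$-adic valuation on the rationals. We use two textbook facts about it: $v_p(xy)=v_p(x)+v_p(y)$, and $v_p(x+y)\ge\min(v_p(x),v_p(y))$ with equality when $v_p(x)\ne v_p(y)$.

Put $r_k=k$ for $k\ge1$. (Any positive integers with $r_k\to\infty$ would do.) Choose inductively $p_1<p_2<\cdots$ in $\mathcal P$ so that for all $k\ge 0$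
$$p_{k+1}>\max\Bigl(L,\;2^kQ_k^2,\;\frac{2^{k+1}}{\eta}\Bigr),\qquad Q_k=\prod_{j\le k}p_j^{(2^k-1)r_j},\quad Q_0=1. \tag{1}$$
This is possible because $Q_k$ depends only on $p_1,\dots,p_k$ and $\mathcal P$ is infinite. Let $P=\{p_k:k\ge1\}$.

For $n\in\mathbb N$ let $J(n)=\{k: p_k\mid n\}$, a finite set, and let
$$C=\{n\in\mathbb N: J(n)\neq\emptyset\}$$
be the set of multiples of at least one of our primes.

**Definition (boxes).** For $n,n'\in C$ write $n\sim n'$ if

1. $n/n'$ lies in the multiplicative group generated by $P$,
2. $J(n)=J(n')$, and
3. $\lceil v_{p_k}(n)/r_k\rceil=\lceil v_{p_k}(n')/r_k\rceil$ for all $k\in J(n)$.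

This is an equivalence relation on $C$, and its classes are called *boxes*.

In a box, the part of the number prime to $P$ is frozen, the set of primes of $P$ that occur is frozen, and the exponent of $p_k$ runs through a block of $r_k$ consecutive positive integers. Two integers with the same value of $\lceil\,\cdot\,/r_k\rceil$ differ by less than $r_k$, so
$$n\sim n'\quad\Longrightarrow\quad \frac{n'}{n}=\prod_{k\in J(n)}p_k^{e_k}\quad\text{with } |e_k|<r_k. \tag{2}$$

**Example.** Take $L=2$, $\eta=1$ and let $\mathcal P$ be the set of all primes. Condition (1) for $k=0$ asks for $p_1>2$; take $p_1=3$. Then $Q_1=3$ and $p_2>\max(2,18,4)=18$; take $p_2=19$. Then $Q_2=3^3\cdot 19^6$, and $p_3>4Q_2^2>10^{18}$. Since $r_1=1$, the exponent of $3$ is completely frozen in a box. Since $r_2=2$, the exponents $1,2$ of $19$ go together, then $3,4$, and so on. So $\{18\}$, $\{360\}$ and $\{19,361\}$ are boxes, with $J=\{1\}$, $\{1\}$, $\{2\}$ respectively.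

## The graph of conflicts at distance $i$

For $1\le i\le L-1$ call $x$ a *conflict at distance $i$* if $x$ and $x+i$ both lie in $C$. Let $X_i$ be the set of these $x$.

**Definition (conflict graph).** $\Gamma_i$ is the bipartite multigraph whose left vertices are the boxes and whose right vertices are a second copy of the boxes. Its edges are the $x\in X_i$; the edge $x$ joins the left copy of the box of $x$ to the right copy of the box of $x+i$.

**Example, continued.** With $p_1=3$, $p_2=19$ and $i=1$, the right copy of $\{19,361\}$ is met exactly by the edges $18$ (since $18,19\in C$) and $360$ (since $360,361\in C$). The left vertices $\{18\}$ and $\{360\}$ are singletons, so each meets only one edge. This component of $\Gamma_1$ is therefore a path with two edges and three vertices.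

The fact on which everything rests is that *every $\Gamma_i$ is a forest*, that is, has no cycles; two parallel edges count as a cycle of length $2$. Here is what this buys. Suppose we want to delete a set $R$ from $C$ so that no conflict survives: for each edge $x$ we must delete $x$ or $x+i$. In a forest, choose a root in each component. Every edge then joins a parent to a child, and a vertex is the child endpoint of at most one edge, namely the one towards the root. If for every edge we delete the number sitting at the *child* endpoint, then each copy of each box loses at most one element. Boxes are large in the directions $p_k$ with $k$ large, so $C\setminus R$ is still almost everything as far as multiplication is concerned, while its elements are at distance at least $L$ from each other. The next section explains why one wants such a set.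

## Additive gaps against multiplicative density

A set $A\subseteq\mathbb N$ is *additively syndetic* if there is $L\in\mathbb N$ such that $A$ meets every interval of $L$ consecutive positive integers. We ask whether such a set must be large in the multiplicative sense, at least along some coset of a natural semigroup.

**Definition (Følner sequence, density).** For $N\in\mathbb N$ let $S_N=\{m\in\mathbb N:(m,N)=1\}$, a multiplicative subsemigroup of $\mathbb N$. For a multiplicative subsemigroup $S\subseteq\mathbb N$, a sequence $(F_l)$ of non-empty finite subsets of $S$ is a *Følner sequence in $S$* if $|sF_l\triangle F_l|/|F_l|\to0$ for every $s\in S$. For $n\in\mathbb N$ and $B\subseteq\mathbb Z$ put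
$$d^*_{nS}(B)=\sup\Bigl\{\limsup_{l\to\infty}\frac{|B\cap nF_l|}{|F_l|}:(F_l)\text{ a Følner sequence in }S\Bigr\}.$$
For $S=\mathbb N$, $n=1$ this is the multiplicative upper Banach density $d^*_\times$.

**Example of a Følner sequence in $S_N$.** Let $F_l$ be the set of products $\prod q^{e_q}$, $1\le e_q\le l$, over the primes $q\nmid N$ among the first $l$ primes. (For the finitely many $l$ for which there are no such primes, put $F_l=\{1\}$.) If $q\nmid N$ is a prime among the first $l$, multiplication by $q$ moves the range of one exponent from $\{1,\dots,l\}$ to $\{2,\dots,l+1\}$, so $|qF_l\triangle F_l|=\tfrac2l|F_l|$. For products use $|ss'F\triangle F|\le|s(s'F\triangle F)|+|sF\triangle F|=|s'F\triangle F|+|sF\triangle F|$. Every $s\in S_N$ is a finite product of such primes (for $s=1$ there is nothing to show), so $(F_l)$ is a Følner sequence in $S_N$.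

The following two questions come from Daniel Glasscock, Andreas Koutsogiannis, Florian K. Richter, "Multiplicative combinatorial properties of return time sets in minimal dynamical systems", arXiv:1809.08702 (2018). Let $A\subseteq\mathbb N$ be additively syndetic.

- **Question (1).** Do there exist $n,N\in\mathbb N$ such that $d^*_{nS_N}(A)>0$?
- **Question (2).** Do there exist $i,N\in\mathbb N$ such that for all $t\in\mathbb Z$, $d^*_{(t,N)S_{N/(N,t)}}(A+i+t)>0$?

Two easy cases show why cosets appear.

*Odd numbers.* Let $A$ be the set of odd numbers. If $(F_l)$ is a Følner sequence in $\mathbb N$, the odd elements of $F_l$ lie in $F_l\setminus 2F_l$, which has $o(|F_l|)$ elements. Hence $d^*_\times(A)=0$. But $A=S_2$, so $d^*_{S_2}(A)=1$.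

*Residue classes.* Suppose $A$ contains all $x\in\mathbb N$ with $x\equiv c\pmod q$, where $c,q\in\mathbb N$. Put $g=(c,q)$, $M=q/g$, $c'=c/g$, so $(c',M)=1$. For $m\in S_M$ we have $gm\equiv c\pmod q$ if and only if $m\equiv c'\pmod M$. Let $(F_l)$ be a Følner sequence in $S_M$, let $s\in S_M$, and let $w$ be a unit class mod $M$. Multiplication by $s$ is a bijection from $\{f\in F_l:f\equiv w\}$ onto $\{h\in sF_l:h\equiv sw\}$, so the classes $w$ and $sw$ occur in $F_l$ equally often up to $o(|F_l|)$. Every unit class is of the form $sw$, hence each has proportion tending to $1/\varphi(M)$. So $d^*_{gS_M}(A)\ge1/\varphi(M)>0$.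

Thus a negative answer to (1) needs a syndetic set containing no residue class. Question (2) is the stronger demand: if it holds for $A$ with some $i,N$, put $t=-i$. Then $A+i+t=A$, and (1) holds for $A$ with $n=(t,N)$ and $N/(N,t)$ in place of $N$.

## Sparse sets that fill every coset

Pass to the complement $D=\mathbb N\setminus A$. The set $A$ meets every pair $\{x,x+1\}$ exactly when $D$ has no two consecutive elements. And $A$ is null along every coset $nS_N$ exactly when $D$ fills every $nF_l$ up to $o(|F_l|)$.

**Theorem 1.** Let $\mathcal P$ be an infinite set of primes, $L\ge2$ an integer, $\eta>0$. There are an infinite set $P\subseteq\mathcal P$ and a set $D\subseteq\mathbb N$ such that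

- (i) any two distinct elements of $D$ differ by at least $L$;
- (ii) for every $n\in\mathbb N$, every multiplicative subsemigroup $S\subseteq\mathbb N$ with $S\cap P$ infinite, and every Følner sequence $(F_l)$ in $S$, we have $|D\cap nF_l|/|F_l|\to1$;
- (iii) $D$ has upper natural density at most $\eta$.

**Corollary 2.** There is a set $A\subseteq\mathbb N$ that meets every pair $\{x,x+1\}$, $x\in\mathbb N$, and satisfies $d^*_{nS_N}(A)=0$ for all $n,N\in\mathbb N$. For this $A$, Question (1) has a negative answer, and so does Question (2), for every choice of $i,N$. Moreover, for any $\eta>0$, $A$ can be chosen with lower natural density at least $1-\eta$. The gap $2$ is optimal, since gap $1$ means $A=\mathbb N$.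

**Corollary 3.** For every $L\ge2$ there is $A\subseteq\mathbb N$ that meets every interval of $L$ consecutive positive integers and satisfies $d^*_{nS_N}(A-j)=0$ for all $0\le j\le L-2$ and all $n,N$. The number $L-1$ of translates is optimal: if $A$ meets every interval of $L$ consecutive positive integers, then for all $n,N$ we have $\max_{0\le j\le L-1}d^*_{nS_N}(A-j)\ge1/L$.

The set $P$ of Theorem 1 is the one chosen in (1), and $D$ will be $C$ minus a set of deletions.

## Deleting always the larger element fails

Take $L=2$. The set $C$ itself has consecutive elements, so some must go. The most obvious rule is to delete the larger element of each pair, that is, to use $D'=\{x\in C:x-1\notin C\}$. It has no two consecutive elements. But it does not have property (ii).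

Fix $N$ and a finite $F\subseteq S_N$. Choose distinct primes $q_f\in P$, $f\in F$, with $q_f\nmid Nf$, and one more prime $q\in P$, different from all $q_f$ and not dividing $N$. By the Chinese remainder theorem there is $m\ge2$ with
$$m\equiv1\ (\mathrm{mod}\ N),\qquad m\equiv0\ (\mathrm{mod}\ q),\qquad mf\equiv1\ (\mathrm{mod}\ q_f)\quad\text{for all }f\in F.$$
Then $m\in S_N$. Every $mf$ lies in $C$, and $mf-1$ is a positive multiple of $q_f$, so it lies in $C$ as well. Hence all of $mF$ is deleted. If $(F_l)$ is a Følner sequence in $S_N$ and $m_l$ is chosen in this way for $F_l$, then $(m_lF_l)$ is again a Følner sequence in $S_N$, because $|sm_lF_l\triangle m_lF_l|=|sF_l\triangle F_l|$. So $d^*_{S_N}(\mathbb N\setminus D')=1$. Replacing $1$ by $-1$ in the last congruences defeats the rule "delete the smaller element".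

The obstruction is now visible. There are multiplicative patterns in which *every* element is in conflict. No saving comes from conflicts being rare; the choice of the deleted end must be coordinated so that deletions never pile up in one multiplicative pattern. Boxes are the local units in which we forbid pile-ups, and "delete at the child endpoint" is the coordination. What remains is to prove that $\Gamma_i$ has no cycles.

## Two boxes never share two conflicts

The shortest cycle is a pair of parallel edges. This case can be settled directly, and it shows the role of the growth in (1).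

**Claim.** If $x\ne x'$ are edges of $\Gamma_i$ with $x\sim x'$, then $x+i\not\sim x'+i$.

Suppose $x'=\lambda x$ and $x'+i=\mu(x+i)$ with $\lambda,\mu$ as in (2), both different from $1$. Let $k$ be the largest index of a prime occurring in $\lambda$ or $\mu$. The primes in $\lambda$ divide $x$, those in $\mu$ divide $x+i$, and no $p_k$ divides $i$ because $p_k>L>i$. So no prime occurs in both.

Say $p_k$ occurs in $\mu$. Then $p_k$ divides both $x+i$ and $x'+i$. Write $\lambda=u/w$ in lowest terms. From $x'+i=\lambda(x+i)+i(1-\lambda)$ we get $w(x'+i)=u(x+i)+i(w-u)$, so $p_k\mid w-u$. Now $u$ and $w$ are products of primes $p_j$ with $j<k$ and exponents less than $r_j$, and $u\ne w$; in particular $k\ge2$. Hence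
$$0<|w-u|<\prod_{j<k}p_j^{r_j}\le Q_{k-1}<p_k,$$
a contradiction. If instead $p_k$ occurs in $\lambda$, then $p_k$ divides $x$ and $x'$, and $x'=\mu(x+i)-i=\mu x+i(\mu-1)$ leads to the same contradiction with $\mu$ in place of $\lambda$. This proves the claim.

Growth is really needed. If $2$ and $3$ were our first two primes, with $r_1=3$ and $r_2=2$, then $2\sim8$ and $3\sim9$, so the conflicts $2$ and $8$ at distance $1$ would be parallel edges. Here $\lambda=4$, and $\lambda-1=3$ is divisible by the larger prime.

Now try the same on a cycle with $s$ edges. Going once around composes $s$ multiplications with $s$ shifts by $\pm i$. Instead of $1-\lambda$ one meets an alternating sum of products of the ratios, and the number of its terms grows with $s$. After clearing denominators, its size grows with $s$ too. But the primes were fixed before $s$ was known, so no growth condition on the $p_k$ makes the numerator smaller than $p_k$ for all $s$. The sum might also vanish. This is where the direct argument stops. The way past it is to bound the *number of steps* between two occurrences of large primes in terms of the size of the primes involved, and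 to do so by induction on the largest prime used. For this we cut cycles open.

## Chains and their alternating sums

Fix $i$ with $1\le i\le L-1$. Recall that no $p_k$ divides $i$.

**Definition (chain).** A *chain* of length $n\ge0$ consists of positive integers $x_0,\dots,x_n$ and $\sigma_{-1},\sigma_0,\dots,\sigma_n\in\{0,i\}$ with $\sigma_t\ne\sigma_{t-1}$ for $0\le t\le n$, such that for $0\le t<n$:
$$x_t\ne x_{t+1},\qquad x_t+\sigma_t,\ x_{t+1}+\sigma_t\in C,\qquad x_t+\sigma_t\sim x_{t+1}+\sigma_t .$$
Put
$$\lambda_t=\frac{x_{t+1}+\sigma_t}{x_t+\sigma_t}\ne1,\qquad \Lambda_t=\lambda_0\cdots\lambda_{t-1}\ (\Lambda_0=1),\qquad E=\sum_{t=0}^n(-1)^t\Lambda_t^{-1}.$$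

We call the passage from $x_t$ to $x_{t+1}$ *move* $t$. In $\Gamma_i$ it means passing from one edge to another through a common vertex, left if $\sigma_t=0$ and right if $\sigma_t=i$. The end labels $\sigma_{-1}$ and $\sigma_n$ carry no condition beyond alternation; they record how the chain could be continued at its two ends.

By (2), $\lambda_t$ is a product of powers of the $p_k$ with exponents of absolute value less than $r_k$. Let $\operatorname{supp}\lambda_t$ be the set of $k$ whose exponent is nonzero. It is non-empty as $\lambda_t\neq 1$, and
$$\operatorname{supp}\lambda_t\subseteq J(x_t+\sigma_t)=J(x_{t+1}+\sigma_t). \tag{3}$$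
The chain has *level $\le k$* if all $\operatorname{supp}\lambda_t\subseteq\{1,\dots,k\}$. For $0\le a\le b\le n$ the numbers $x_a,\dots,x_b$ with $\sigma_{a-1},\dots,\sigma_b$ again form a chain, of length $b-a$, called a *subchain*.

**Example, continued.** For $p_1=3$, $p_2=19$, $i=1$ take $x_0=18$, $x_1=360$, $\sigma_{-1}=0$, $\sigma_0=1$, $\sigma_1=0$. Then $\lambda_0=361/19=19$, the level is $\le2$, and $E=1-\tfrac1{19}=\tfrac{18}{19}$.

**Lemma 4.** With $d=\sigma_0-\sigma_{-1}=\pm i$, every chain satisfies
$$x_n+\sigma_n=\Lambda_n\,(x_0+\sigma_{-1}+dE). \tag{4}$$

**Proof.** The purpose is to express the right end of a chain through its left end. Put $z_t=x_t+\sigma_t$. Then $z_0=x_0+\sigma_{-1}+d$. Since the labels alternate, $\sigma_{t+1}-\sigma_t=(-1)^{t+1}d$, so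
$$z_{t+1}=(x_{t+1}+\sigma_t)+(\sigma_{t+1}-\sigma_t)=\lambda_tz_t+(-1)^{t+1}d.$$
We claim $z_t=\Lambda_t\bigl(x_0+\sigma_{-1}+d\sum_{s\le t}(-1)^s\Lambda_s^{-1}\bigr)$. For $t=0$ this is the formula for $z_0$. If it holds for $t$, then $\lambda_t\Lambda_t=\Lambda_{t+1}$ gives
$$z_{t+1}=\Lambda_{t+1}\Bigl(x_0+\sigma_{-1}+d\sum_{s\le t}(-1)^s\Lambda_s^{-1}\Bigr)+\Lambda_{t+1}\cdot d\,(-1)^{t+1}\Lambda_{t+1}^{-1},$$
which is the claim for $t+1$. The case $t=n$ is (4). $\square$

In the example, $d=1$ and (4) reads $360=19\bigl(18+\tfrac{18}{19}\bigr)$.

Formula (4) tells us what to hope for. If a prime $p$ divides $x_0+\sigma_{-1}$ but neither $i$ nor, in the $p$-adic sense, $E$ and $\Lambda_n$ (all of valuation $0$), then $p$ cannot divide $x_n+\sigma_n$. So a large prime cannot reappear at the other end.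

## At most one top move

**Lemma 5.** For every $k\ge0$:

- (a$_k$) every chain of level $\le k$ has length at most $2^k-1$;
- (b$_k$) every chain of level $\le k$ has $E\ne0$ and $v_{p_{k+1}}(E)=0$;
- (c$_k$) there is no chain of level $\le k$ with $p_{k+1}\mid x_0+\sigma_{-1}$ and $p_{k+1}\mid x_n+\sigma_n$.

The three statements feed each other. The length bound (a$_k$) makes $E$ a fraction of controlled size, which gives (b$_k$). Then (b$_k$) and formula (4) give (c$_k$). Finally (c$_k$) says that the prime $p_{k+1}$ can be moved at most once, which bounds the length at level $k+1$.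

**Step 1: from (a$_k$) and $E\ne0$ to $v_{p_{k+1}}(E)=0$.** This step uses the growth of the primes. Assume (a$_k$), and assume $E\ne0$ for all chains of level $\le k$. Take such a chain, of length $n\le2^k-1$. Each $\Lambda_t$ with $0\le t\le n$ is a product of at most $2^k-1$ factors involving only $p_1,\dots,p_k$, so $|v_{p_j}(\Lambda_t)|\le(2^k-1)r_j$ for $j\le k$. Hence $Q_k\Lambda_t^{-1}$ is a positive integer, and it is at most $Q_k^2$. The sum $E$ has $n+1\le2^k$ terms, so $Q_kE$ is a nonzero integer with
$$|Q_kE|\le2^kQ_k^2<p_{k+1}$$
by (1). Therefore $p_{k+1}\nmid Q_kE$. Since also $p_{k+1}\nmid Q_k$, we get $v_{p_{k+1}}(E)=0$. This is (b$_k$).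

**Step 2: from (b$_k$) to (c$_k$).** This step shows that $p_{k+1}$ cannot appear at both ends. Suppose a chain as in (c$_k$) exists. In (4), $\Lambda_n$ involves only $p_1,\dots,p_k$, the number $d=\pm i$ is not divisible by $p_{k+1}$, and $v_{p_{k+1}}(E)=0$ by (b$_k$). So $v_{p_{k+1}}(dE)=0$, while $v_{p_{k+1}}(x_0+\sigma_{-1})\ge1$. Thus the right side of (4) has $p_{k+1}$-adic valuation $0$. The left side is divisible by $p_{k+1}$, a contradiction.

By Steps 1 and 2 it remains to prove, by induction on $k$, statement (a$_k$) and that $E\ne0$ for all chains of level $\le k$.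

**Step 3: the base $k=0$.** Supports are non-empty, so a chain of level $\le0$ has no moves. Its length is $0=2^0-1$, and $E=1\ne0$.

**Step 4: at level $k+1$ there is at most one top move.** This step is the heart of the induction. Assume (a$_k$), (b$_k$), (c$_k$) and take a chain of level $\le k+1$. Call move $t$ *top* if $k+1\in\operatorname{supp}\lambda_t$. Suppose there are at least two top moves, and let $t<t'$ be consecutive ones. Consider the subchain $x_{t+1},\dots,x_{t'}$ with labels $\sigma_t,\dots,\sigma_{t'}$. Its moves are the moves $t+1,\dots,t'-1$ of the original chain, none of them top, so it has level $\le k$. Its left end condition involves $x_{t+1}+\sigma_t$, which is divisible by $p_{k+1}$ by (3), because move $t$ is top. Its right end condition involves $x_{t'}+\sigma_{t'}$, which is divisible by $p_{k+1}$ by (3), because move $t'$ is top. This contradicts (c$_k$).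

**Step 5: the length bound and $E\ne0$ at level $k+1$.** If there is no top move, the chain has level $\le k$, so its length is at most $2^k-1\le2^{k+1}-1$ and $E\ne0$ by (b$_k$). Otherwise let move $t$ be the unique top move. Cutting there gives the subchains $x_0,\dots,x_t$ of length $t$ and $x_{t+1},\dots,x_n$ of length $n-1-t$, both of level $\le k$; call their alternating sums $E'$ and $E''$. By (a$_k$),
$$n=t+(n-1-t)+1\le2(2^k-1)+1=2^{k+1}-1,$$
which is (a$_{k+1}$). For $s\ge t+1$ the product $\Lambda_s$ is $\Lambda_{t+1}$ times the corresponding product of the second subchain, with index $s-t-1$. Splitting the sum for $E$ after the term with index $t$, we get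
$$E=E'+(-1)^{t+1}\Lambda_{t+1}^{-1}E''.$$
By (b$_k$), $v_{p_{k+1}}(E')=v_{p_{k+1}}(E'')=0$. On the other hand $v_{p_{k+1}}(\Lambda_{t+1})=v_{p_{k+1}}(\lambda_t)\ne0$, because moves $0,\dots,t-1$ do not involve $p_{k+1}$ and move $t$ does. The two summands have different $p_{k+1}$-adic valuations, so they cannot cancel, and $E\ne0$. $\square$

The example with the primes $2,3$ shows which statement fails without growth. The chain $x_0=2$, $x_1=8$, $\sigma_{-1}=1$, $\sigma_0=0$, $\sigma_1=1$ has $\lambda_0=4$ and $E=1-\tfrac14=\tfrac34$, so $v_3(E)=1$: statement (b$_1$) is violated. Accordingly $x_0+\sigma_{-1}=3$ and $x_1+\sigma_1=9$ are both divisible by $3$.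

## A cycle contains a forbidden chain

**Lemma 6.** $\Gamma_i$ is a forest; in particular it has no multiple edges.

**Proof.** The plan is to cut a cycle at a move that involves the largest prime and to follow it until that prime is moved again.

Suppose there is a cycle with distinct edges $x_0,\dots,x_{s-1}$. Since $\Gamma_i$ is bipartite, $s\ge2$ is even; take indices mod $s$. Consecutive edges $x_t,x_{t+1}$ share a vertex of the cycle, alternately left and right. Put $\sigma_t=0$ if this vertex is left and $\sigma_t=i$ if it is right. Then $\sigma_t\ne\sigma_{t-1}$ for all $t$ (mod $s$, as $s$ is even) and $x_t\ne x_{t+1}$. If the shared vertex is left, $x_t$ and $x_{t+1}$ lie in the same box; if it is right, $x_t+i$ and $x_{t+1}+i$ do. In both cases $x_t+\sigma_t\sim x_{t+1}+\sigma_t$. Define $\lambda_t=(x_{t+1}+\sigma_t)/(x_t+\sigma_t)$ as before; (3) holds here too. All supports are non-empty; let $k\ge1$ be the maximum of $\bigcup_t\operatorname{supp}\lambda_t$.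

Rotate the indexing of the edges together with their labels so that $k\in\operatorname{supp}\lambda_{s-1}$. This is harmless, since a chain may start with either label. Let $t'\in\{0,\dots,s-1\}$ be minimal with $k\in\operatorname{supp}\lambda_{t'}$; it exists because $t'=s-1$ qualifies. Consider $x_0,\dots,x_{t'}$ with labels $\sigma_{-1}:=\sigma_{s-1},\sigma_0,\dots,\sigma_{t'}$. This is a chain, and its moves $0,\dots,t'-1$ involve only primes with index at most $k-1$, by the maximality of $k$ and the minimality of $t'$. So it has level $\le k-1$. By (3) for move $s-1$, whose second number is $x_0+\sigma_{s-1}$, we have $p_k\mid x_0+\sigma_{-1}$. By (3) for move $t'$, we have $p_k\mid x_{t'}+\sigma_{t'}$. This contradicts (c$_{k-1}$) of Lemma 5. $\square$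

The case $t'=s-1$, where only one move of the cycle involves $p_k$, is included: the chain is then the whole cycle cut open.

## Rooting the forests

We now define the deletions. For each $i=1,\dots,L-1$ choose a root in every component of the forest $\Gamma_i$. In a rooted tree each edge joins a vertex (the parent) to a vertex one step farther from the root (the child). The root is the child endpoint of no edge, and every other vertex is the child endpoint of exactly one, the first edge on its path to the root.

Define $R\subseteq C$ as follows: for each $i$ and each $x\in X_i$, put $x$ into $R$ if the child endpoint of the edge $x$ is its left vertex, and put $x+i$ into $R$ if it is its right vertex. Put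
$$D=C\setminus R.$$

In the example with primes $3$ and $19$, rooting the path at the right copy of $\{19,361\}$ deletes $18$ and $360$ for this component. Rooting it at the left copy of $\{18\}$ deletes $19$ and $360$. In no case are both $19$ and $361$ deleted through the right copy of their box.

**Step 1: few deletions per box.** In each $\Gamma_i$, a box receives at most one element of $R$ through its left copy, since that copy is the child endpoint of at most one edge, and likewise at most one through its right copy. There are $L-1$ values of $i$, so
$$\text{every box contains at most }2(L-1)\text{ elements of }R. \tag{5}$$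

**Step 2: property (i).** Distinct elements of $D$ at distance less than $L$ would be $x<x+i$ with $1\le i\le L-1$. Both lie in $C$, so $x\in X_i$, and then one of $x,x+i$ was put into $R$. This is a contradiction.

**Step 3: property (iii).** By (1), $p_k>2^k/\eta$ for $k\ge1$. Hence for all $y$
$$|D\cap[1,y]|\le|C\cap[1,y]|\le\sum_{k\ge1}\frac y{p_k}\le y\sum_{k\ge1}\eta2^{-k}=\eta y .$$

## From boxes to Følner sets

It remains to prove (ii). Put $B=\mathbb N\setminus D$; since $R\subseteq C$, we have $B\cap C=R$.

**Step 1: few elements of $B$ on a geometric progression.** This step turns the bound per box into a bound along the direction $p_k$. Let $m,k,T\in\mathbb N$ and $a=v_{p_k}(m)$. All numbers $mp_k^e$ with $e\ge0$ and $a+e\ge1$ lie in $C$ and have the same $J$, namely $J(m)\cup\{k\}$. They differ from each other only by powers of $p_k$. So two of them with equal $\lceil(a+e)/r_k\rceil$ lie in the same box. As $e$ runs through $0\le e<T$ with $a+e\ge1$, the integer $a+e$ runs through at most $T$ consecutive integers. If the first is $u$ and the last is at most $u+T-1$, the number of values of $\lceil\cdot/r_k\rceil$ is at most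
$$\Bigl\lceil\frac{u+T-1}{r_k}\Bigr\rceil-\Bigl\lceil\frac u{r_k}\Bigr\rceil+1<\frac{T-1}{r_k}+2\le\frac T{r_k}+2 .$$
So the numbers $mp_k^e$ considered lie in at most $T/r_k+2$ boxes, and those in $B$ belong to $R$. At most one $e$ has $a+e=0$. By (5),
$$\bigl|\{0\le e<T:mp_k^e\in B\}\bigr|\le1+2(L-1)\Bigl(\frac T{r_k}+2\Bigr). \tag{6}$$

**Step 2: averaging over the Følner set.** This step transfers (6) to $nF_l$ by using invariance under a single prime. Let $S$ be a multiplicative subsemigroup with $p_k\in S$, $(F_l)$ a Følner sequence in $S$, and $n,T\in\mathbb N$. For each fixed $e\ge0$ we have $|p_k^eF_l\triangle F_l|=o(|F_l|)$ (trivially for $e=0$, and because $p_k^e\in S$ for $e\ge1$). Since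
$$\bigl||B\cap nF_l|-|B\cap np_k^eF_l|\bigr|\le|p_k^eF_l\triangle F_l|,$$
averaging over $0\le e<T$ and then exchanging the order of counting gives
$$|B\cap nF_l|=\frac1T\sum_{e<T}|B\cap np_k^eF_l|+o(|F_l|)=\frac1T\sum_{f\in F_l}\bigl|\{0\le e<T:nfp_k^e\in B\}\bigr|+o(|F_l|).$$
Apply (6) with $m=nf$ to every $f\in F_l$:
$$|B\cap nF_l|\le\frac{1+2(L-1)(T/r_k+2)}T\,|F_l|+o(|F_l|).$$
Let $l\to\infty$, and then $T\to\infty$:
$$\limsup_{l\to\infty}\frac{|B\cap nF_l|}{|F_l|}\le\frac{2(L-1)}{r_k}. \tag{7}$$

**Step 3: letting $k\to\infty$.** If $S\cap P$ is infinite, (7) holds for infinitely many $k$. Since $r_k\to\infty$, the left side, which does not depend on $k$, is $0$. So $|B\cap nF_l|/|F_l|\to0$, that is, $|D\cap nF_l|/|F_l|\to1$. This is (ii), and Theorem 1 is proved. $\blacksquare$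

## A set with gap two, null along all cosets

**Proof of Corollary 2.** Apply Theorem 1 with $L=2$ (and, say, $\mathcal P$ the set of all primes), and put $A=\mathbb N\setminus D$. By (i), $D$ contains no two consecutive integers, so $A$ meets every $\{x,x+1\}$; in particular $A$ is additively syndetic.

Let $n,N\in\mathbb N$. Only finitely many primes divide $N$, so $S_N$ contains all but finitely many elements of $P$, and $S_N\cap P$ is infinite. By (ii), $|A\cap nF_l|/|F_l|\to0$ for every Følner sequence $(F_l)$ in $S_N$. Hence $d^*_{nS_N}(A)=0$ for all $n,N$, and (1) fails for $A$.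

Let $i,N\in\mathbb N$ and take $t=-i$. Then $A+i+t=A$. With $n=(t,N)\ge1$ and $N'=N/(N,t)\in\mathbb N$,
$$d^*_{(t,N)S_{N/(N,t)}}(A+i+t)=d^*_{nS_{N'}}(A)=0 .$$
So (2) fails for $A$, for every choice of $i,N$. By (iii), $D$ has upper natural density at most $\eta$, so $A$ has lower natural density at least $1-\eta$. $\blacksquare$

## $L-1$ null translates, and a last one that is full

**Proof of Corollary 3.** Take $D$ from Theorem 1 for the given $L$ and put
$$A=\mathbb N\setminus\bigcup_{j=0}^{L-2}(D+j).$$
So each element of $D$ removes a block of $L-1$ consecutive integers starting at that element.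

**Step 1: $A$ meets every interval of length $L$.** We must see that the removed blocks leave a hole after each block. Suppose $[y,y+L-1]\cap A=\emptyset$ for some $y\in\mathbb N$. Then $y\in D+j$ with $0\le j\le L-2$, so some $x\in D$ satisfies $x\le y\le x+L-2$. Hence $x+L-1\in[y+1,y+L-1]$, and therefore $x+L-1\notin A$. So there is $x'\in D$ with $x'\le x+L-1\le x'+L-2$, that is, $x+1\le x'\le x+L-1$. Then $x,x'\in D$ are distinct and differ by less than $L$, which contradicts (i).

**Step 2: the translates by $0,\dots,L-2$ are null.** Let $0\le j\le L-2$. If $x\in D$, then $x+j\in D+j$, so $x+j\notin A$. Hence $(A-j)\cap\mathbb N\subseteq\mathbb N\setminus D$. As $S_N\cap P$ is infinite for every $N$, (ii) gives $d^*_{nS_N}(A-j)=0$ for all $n,N$.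

**Step 3: $L$ null translates are impossible.** Let now $A$ be any set that meets every interval of $L$ consecutive positive integers, let $n,N\in\mathbb N$, and let $(F_l)$ be a Følner sequence in $S_N$, for example the one constructed earlier. For every $x\in nF_l$ some $j\in\{0,\dots,L-1\}$ has $x+j\in A$. So
$$\sum_{j=0}^{L-1}|(A-j)\cap nF_l|\ge|F_l| .$$
For each $l$ some $j$ contributes at least $|F_l|/L$, and one value of $j$ occurs for infinitely many $l$. For this $j$ we have $\limsup_l|(A-j)\cap nF_l|/|F_l|\ge1/L$, hence $d^*_{nS_N}(A-j)\ge1/L$. $\blacksquare$

**Remark.** For the set $A$ constructed from $D$ in the proof of Corollary 3, the translate by $L-1$ is as large as possible. If $x\in D$, then $x+L-1\in A$: otherwise, exactly as in Step 1, there is $x'\in D$ with $x+1\le x'\le x+L-1$, against (i). So $D\subseteq A-(L-1)$, and by (ii) $|(A-(L-1))\cap nF_l|/|F_l|\to1$ along every Følner sequence in every $S_N$ and for every $n$. The translates by $0,\dots,L-2$ have density $0$ along every coset $nS_N$, and the next one has density $1$ along every coset.
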